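\title{Chord-arc hypersurfaces with small constant and no bi-Lipschitz parametrization}

\begin{abstract}
A hypersurface in $\mathbb R^{d+1}$ is chord-arc with small constant if, at every point and every scale, its volume and its geodesic distance are close to those of a hyperplane. We show that for every $d\ge2$ this condition does not yield a bi-Lipschitz parametrization by $\mathbb R^d$. For all $\varepsilon>0$ and $L<\infty$ we construct a smooth hypersurface, flat outside a ball and with chord-arc constant at most $\varepsilon$, that has no $L$-bi-Lipschitz parametrization, and from these a single hypersurface with no bi-Lipschitz parametrization at all. The surface is a hyperplane corrugated at many widely separated scales, with a lattice of small holes left flat at each scale. Holes of relative radius $\delta$ occupy a fraction of order $\delta^d$, which keeps the chord-arc constant small, while a segment can be bent to avoid them at relative cost of order $\delta^{d+1}$, which forces a parametrization to stretch more at every scale.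
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $d\ge2$ be an integer. We call $\mathcal M\subset\mathbb R^{d+1}$ an \emph{admissible hypersurface} if it is a smooth, connected, oriented, unbounded hypersurface without boundary that is a closed subset of $\mathbb R^{d+1}$; this is the class of surfaces in S.~Semmes's theory of chord-arc surfaces with small constant. Let $\mathrm{Vol}$ be the $d$-dimensional surface measure, $d_{\mathcal M}$ the geodesic distance on $\mathcal M$, $B(x,R)$ the open Euclidean ball, and $\omega_d$ the volume of the unit ball of $\mathbb R^d$. For $x\ne y$ in $\mathcal M$ and $R>0$ put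
\begin{equation}\label{eq:dev}
\Delta_1(x,R)=\Big|\frac{\mathrm{Vol}(\mathcal M\cap B(x,R))}{\omega_dR^d}-1\Big|,\qquad
\Delta_2(x,y)=\frac{d_{\mathcal M}(x,y)}{|x-y|}-1 .
\end{equation}
Both deviations vanish identically on a hyperplane: $\Delta_1$ compares the amount of surface in a ball with a flat disk, and $\Delta_2\ge0$ compares the arc with the chord. The \emph{chord-arc constant} $\eta(\mathcal M)$ is the smallest number $\eta$ such that $\Delta_1(x,R)\le\eta$ for all $x\in\mathcal M$, $R>0$, and $\Delta_2(x,y)\le\eta$ for all $x\ne y$ in $\mathcal M$. It is invariant under translations and dilations.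

There is a second way to measure the same thing, through the Gauss map $\mathbf n:\mathcal M\to S^d$. Let $\mathbf n_{x,R}$ be the mean of $\mathbf n$ over $\mathcal M\cap B(x,R)$, let
\[
\|\mathbf n\|_{BMO}=\sup_{x\in\mathcal M,\,R>0}\ \frac1{\mathrm{Vol}(\mathcal M\cap B(x,R))}\int_{\mathcal M\cap B(x,R)}|\mathbf n-\mathbf n_{x,R}|\,d\mathrm{Vol},
\]
and let $\gamma(\mathcal M)$ be the smallest $\gamma$ such that $\|\mathbf n\|_{BMO}\le\gamma$ and $|(x-y)\cdot\mathbf n_{x,R}|\le\gamma R$ for all $x\in\mathcal M$, $R>0$, $y\in\mathcal M\cap B(x,R)$. Semmes proved that smallness of $\gamma$ and smallness of $\eta$ are equivalent; a surface with these properties is a \emph{chord-arc surface with small constant}. We work with $\eta$ only. In the question below a small threshold is only required to exist, so using $\gamma$ would not change it.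

A \emph{parametrization} of $\mathcal M$ by $\mathbb R^d$ is a surjective map $f:\mathbb R^d\to\mathcal M$. It is \emph{$L$-bi-Lipschitz} if $L^{-1}|u-v|\le|f(u)-f(v)|\le L|u-v|$ for all $u,v$. Semmes also proved that a chord-arc surface with small constant has a bi-H\"older parametrization by $\mathbb R^d$. Whether ``bi-H\"older'' can be replaced by ``bi-Lipschitz'' is posed as an open question in \cite{Li}. In precise form:

\medskip
\noindent\textbf{Question.} \emph{Given $d\ge2$, do there exist $\varepsilon=\varepsilon(d)>0$ and $L=L(d)<\infty$ such that every admissible hypersurface $\mathcal M\subset\mathbb R^{d+1}$ with $\eta(\mathcal M)\le\varepsilon$ has an $L$-bi-Lipschitz parametrization by $\mathbb R^d$?}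

\subsection{The simplest cases}

The two deviations in \eqref{eq:dev} test the two most visible consequences of a bi-Lipschitz parametrization. If $f$ is one and $x=f(u)$, $y=f(v)$, then the curve $f([u,v])$ gives $d_{\mathcal M}(x,y)\le L|u-v|\le L^2|x-y|$, and the inclusions $f(B(u,R/L))\subset\mathcal M\cap B(x,R)\subset f(B(u,LR))$ place $\mathrm{Vol}(\mathcal M\cap B(x,R))$ between $L^{-2d}\omega_dR^d$ and $L^{2d}\omega_dR^d$. The question asks for a converse when these necessary conditions hold with constants close to $1$.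

For curves the converse is true. If $d=1$, an admissible curve has an arclength parametrization $f:\mathbb R\to\mathcal M$ with $d_{\mathcal M}(f(s),f(t))=|s-t|$, hence $(1+\eta)^{-1}|s-t|\le|f(s)-f(t)|\le|s-t|$. It is also true for the basic examples in higher dimension, graphs of small slope. We record the computation, since it is used repeatedly below.

\begin{lemma}\label{lem:graph}
Let $B\subset\mathbb R^d$ be the open ball with center $\xi_0$ and radius $\rho\in(0,\infty]$, let $u$ be smooth on $B$ with $|\nabla u|\le\kappa$, let $\Gamma$ be its graph, and let $x_0=(\xi_0,u(\xi_0))$.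
\begin{itemize}
\item[(a)] Any $x,y\in\Gamma$ are joined in $\Gamma$ by a curve of length at most $\sqrt{1+\kappa^2}\,|x-y|$.
\item[(b)] For finite $s\le\rho$, $\ (1+\kappa^2)^{-d/2}\omega_ds^d\le\mathrm{Vol}(\Gamma\cap B(x_0,s))\le(1+\kappa^2)^{1/2}\omega_ds^d$.
\end{itemize}
\end{lemma}

\begin{proof}
The map $F(\xi)=(\xi,u(\xi))$ satisfies $|\xi-\xi'|\le|F(\xi)-F(\xi')|\le\sqrt{1+\kappa^2}\,|\xi-\xi'|$. For (a) take the image of the segment from $F^{-1}(x)$ to $F^{-1}(y)$. For (b) use $F(B(\xi_0,s/\sqrt{1+\kappa^2}))\subset\Gamma\cap B(x_0,s)\subset F(B(\xi_0,s))$ and the area element $\sqrt{1+|\nabla u|^2}\in[1,\sqrt{1+\kappa^2}]$.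
\end{proof}

Thus an entire graph of slope at most $\kappa$ has $\eta\le d\kappa^2/2$, and $F$ is a $\sqrt{1+\kappa^2}$-bi-Lipschitz parametrization. Curves, graphs and the bi-H\"older theorem all suggest a positive answer.

\subsection{Results}

The answer is negative in every dimension $d\ge2$, and the obstruction is local. Let $\Pi_0=\mathbb R^d\times\{0\}$.

\begin{theorem}\label{thm:local}
Let $d\ge2$, $\varepsilon\in(0,1)$, $L\ge1$. There is an admissible hypersurface $\mathcal M\subset\mathbb R^{d+1}$, diffeomorphic to $\mathbb R^d$, equal to $\Pi_0$ outside $B(0,3/4)$, with $\eta(\mathcal M)\le\varepsilon$, such that there is no open set $\Omega\subset\mathbb R^d$ and no map $f:\Omega\to\mathcal M$ with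
\[
L^{-1}|u-v|\le|f(u)-f(v)|\le L|u-v|\quad(u,v\in\Omega),\qquad f(\Omega)\supset\mathcal M\cap B(0,2).
\]
In particular, $\mathcal M$ has no $L$-bi-Lipschitz parametrization by $\mathbb R^d$.
\end{theorem}

Since $\varepsilon$ and $L$ are arbitrary, numbers $\varepsilon(d)$, $L(d)$ as in the Question do not exist for any $d\ge2$. Some covering condition such as $f(\Omega)\supset\mathcal M\cap B(0,2)$ is needed, because the flat part of $\mathcal M$ contains isometric copies of open subsets of $\mathbb R^d$. The local form of the statement is what allows examples for different $L$ to be placed on one surface.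

\begin{theorem}\label{thm:global}
Let $d\ge2$, $\varepsilon\in(0,1)$. There is an admissible hypersurface $\mathcal M$ with $\eta(\mathcal M)\le\varepsilon$ that has no $L$-bi-Lipschitz parametrization by $\mathbb R^d$ for any $L<\infty$. Moreover, $\mathcal M$ can be chosen so that the supremum of $\Delta_1(x,R)$ over $x\in\mathcal M\setminus B(0,\rho)$, $R>0$, and the supremum of $\Delta_2(x,y)$ over $x\ne y$ in $\mathcal M\setminus B(0,\rho)$, tend to $0$ as $\rho\to\infty$.
\end{theorem}

Section~\ref{sec:model} explains the mechanism on a planar model. Section~\ref{sec:prelim} collects the tools, and Section~\ref{sec:construction} constructs the surface of Theorem~\ref{thm:local}. Its chord-arc constant is estimated in Section~\ref{sec:chordarc}, and parametrizations are excluded in Section~\ref{sec:nolip}. Section~\ref{sec:global} proves Theorem~\ref{thm:global}.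

\section{The mechanism}\label{sec:model}

This section is a guide and is not used in the proofs. It isolates three computations whose orders of magnitude decide the problem.

\subsection{Corrugation forces stretching}

The curve $s\mapsto(s,\kappa\lambda\cos(s/\lambda))$ stays within $\kappa\lambda$ of the axis, but by $1+x/3\le\sqrt{1+x}\le1+x/2$ for $x\in[0,3]$ its length over a period exceeds the period by a factor between $1+\kappa^2/6$ and $1+\kappa^2/4$ when $\kappa\le1$. At scales far above $\lambda$ the curve cannot be told from a line; at scales far below $\lambda$ it is again almost straight, so the operation can be repeated on it with a much smaller wavelength.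

Suppose a hyperplane has been corrugated in this way $N$ times, each time so that curves in every direction are lengthened by a factor $1+c\kappa^2$, and let $f$ be an $L$-bi-Lipschitz parametrization of the result. Call $|f(p)-f(q)|/|p-q|$ the \emph{stretch} of the pair $(p,q)$. Take a pair with stretch $\sigma$ and $|p-q|\gg\lambda$, where $\lambda$ is the wavelength of one of the stages. Cut $[p,q]$ into pieces much shorter than $\lambda$ but much longer than the next wavelength. The images of the division points form a fine chain that has to follow the corrugation, so the steps of the chain add up to about $(1+c\kappa^2)\sigma|p-q|$, and one of the pieces has stretch about $(1+c\kappa^2)\sigma$. Starting from stretch $1/L$ and passing through all stages, we reach stretch about $(1+c\kappa^2)^N/L$, which exceeds $L$ for large $N$.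

This surface is of no use yet: the same argument applies to its geodesics and shows that $\Delta_2$ is about $(1+c\kappa^2)^N-1$. We need a modification that geodesics can exploit and parametrizations cannot.

\subsection{Holes keep the chord-arc constant small}

At each stage, leave flat a lattice of balls of radius $\delta r$ and spacing $r\gg\lambda$, and never touch these \emph{holes} again. They occupy the fraction $\tau=\omega_d\delta^d$ of the volume, and by Fubini's theorem some translate of any given segment spends at least the fraction $\tau$ of its length in them. Let $b_n$ bound the factor by which the stages after the $n$-th increase lengths and volumes, and let $1+a$, with $a\approx\kappa^2$, bound the factor of one stage. A fraction $\tau$ escapes for good, and the rest is multiplied by $1+a$ and passed on: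
\[
b_N=1,\qquad b_{n-1}=\tau+(1-\tau)(1+a)b_n .
\]
If $a\le\tau/2$, then $b_{n-1}-1\le a+(1-\tau/2)(b_n-1)$, so $b_n-1\le2a/\tau$ for all $n$, \emph{whatever $N$ is}. The chord-arc constant is therefore of order $\kappa^2/\delta^d$.

\subsection{Holes are cheap to avoid}

Let $d=2$ and $r=1$, so that the holes are the disks $\bar B(k,\delta)$, $k\in\mathbb Z^2$, with $\delta\le1/20$. Let $S$ be a segment of length $e\gg1$. The number of holes met by $S+v$, averaged over $v\in[0,1)^2$, is the area $2\delta e+\pi\delta^2$ of the $\delta$-neighborhood of $S$, because the squares $k-[0,1)^2$ tile the plane. Fix a translate that meets at most this many holes.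

Going around a hole along its boundary is too expensive: for a line through the center it costs $(\pi-2)\delta$, and a cost of order $\delta$ for each of $2\delta e$ holes is of order $\delta^2e$, the order of $\tau e$. But there is room of size $1\gg\delta$ between the holes, and a gentle detour is much cheaper. Let $\mu=1/5$. For a hole centered at $k$ and met away from the ends of the segment, take the piece of length $3\mu$ centered at the point nearest to $k$, cut it into three edges, and shift the middle edge by $2\delta$ sideways, away from $k$ (Figure~\ref{fig:detour}). The middle edge is now at distance at least $2\delta$ from $k$. The two slanted edges are at distance at least $\mu/2>\delta$ from $k$, measured along the line. The whole detour lies within $3\mu/2+3\delta<1/2$ of $k$, so it meets no other hole and no other detour. The extra length is $2(\sqrt{\mu^2+4\delta^2}-\mu)\le4\delta^2/\mu=20\delta^2$. In total the polygon avoids the holes at a relative cost of about $2\delta\cdot20\delta^2=40\delta^3$.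

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!30] (4.5,-0.2) circle (0.45);
\draw (4.5,-0.2) circle (0.45);
\fill (4.5,-0.2) circle (1pt) node[below] {$k$};
\draw[dashed] (1.5,0)--(7.5,0);
\draw[thick] (0,0)--(1.5,0)--(3.5,0.9)--(5.5,0.9)--(7.5,0)--(9,0);
\foreach \p in {(1.5,0),(3.5,0.9),(5.5,0.9),(7.5,0)} \fill \p circle (1.5pt);
\draw[<->] (5.5,0.05)--(5.5,0.8) node[midway,right] {$2\delta$};
\draw[<->] (1.5,-0.95)--(3.5,-0.95) node[midway,below] {$\mu$};
\draw[<->] (3.5,-0.95)--(5.5,-0.95) node[midway,below] {$\mu$};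
\draw[<->] (5.5,-0.95)--(7.5,-0.95) node[midway,below] {$\mu$};
\end{tikzpicture}
\caption{A line (dashed) meets a hole of radius $\delta$ centered at $k$. The detour (solid) replaces a piece of length $3\mu$, with $\mu\gg\delta$, by three edges, the middle one shifted sideways by $2\delta$. The added length is at most $4\delta^2/\mu$, quadratic in $\delta$.}
\label{fig:detour}
\end{figure}

In dimension $d$ a typical translate meets about $\delta^{d-1}$ holes per unit length, and the relative cost is of order $\delta^{d-1}\cdot\delta^2=\delta^{d+1}$. For $d=1$ there is no sideways direction, in agreement with the positive answer for curves.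

\subsection{The window}

The computation above survives a bi-Lipschitz change of coordinates: the preimages of the holes under $f$ have diameter at most $CL\delta r$ and are at mutual distance at least $r/(CL)$, and nothing else was used. So in the \emph{domain} of $f$ a segment with stretch $\sigma$ can be replaced by a polygon that has almost the same endpoints, is longer by a factor $1+C_L\delta^{d+1}$, and has an image avoiding the holes. One edge of the polygon has stretch about $(1-C_L\delta^{d+1})\sigma$ and its image runs in the corrugated part, where the factor $1+c\kappa^2$ is gained. Both requirements are met if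
\[
C_L\,\delta^{d+1}\ll\kappa^2\ll\delta^d ,
\]
and we take $\kappa^2=\varepsilon_1\delta^d$ with $\varepsilon_1$ comparable to $\varepsilon$ and $\delta$ small in terms of $\varepsilon_1$ and $L$. The asymmetry is this: the chord-arc condition asks for \emph{some} short curve between two points, which may pass through holes, whereas the Lipschitz bound has to hold on \emph{every} segment, including those chosen to avoid them.

Three points have to be settled to make this a proof. The corrugation must lengthen chains in all directions (Lemma~\ref{lem:corr}). After the first stage the surface is curved and carries no global lattice, so it is cut into nearly flat cells, each with its own lattice. Finally, all approximation errors, accumulated over $N$ stages, must be small against the gain $c\kappa^2$ per stage; they are controlled by one parameter $\theta$, chosen last.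

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions and standard facts}

The letter $C$ denotes constants that depend only on $d$ and may change from line to line. $\mathrm{Vol}$ is the $d$-dimensional Hausdorff measure, normalized to agree with Lebesgue measure $|\cdot|$ on $\mathbb R^d$; on a smooth hypersurface it is the surface measure. For a subset $S$ of a hypersurface $M$, or of $M=\mathbb R^d$, we put $S^{+\rho}=\{z\in M:\mathrm{dist}(z,S)\le\rho\}$ with the Euclidean distance. We use the following facts.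
\begin{itemize}
\item[(A)] If $F$ is $L$-Lipschitz on $S$, then $\mathrm{Vol}(F(S))\le L^d\,\mathrm{Vol}(S)$.
\item[(B)] (Area formula.) If $F$ is a smooth embedding of a $d$-dimensional submanifold with $A_1|v|\le|dF(v)|\le A_2|v|$ for tangent vectors $v$, then $A_1^d\,\mathrm{Vol}(D)\le\mathrm{Vol}(F(D))\le A_2^d\,\mathrm{Vol}(D)$ for Borel $D$; lengths of curves change by a factor in $[A_1,A_2]$.
\item[(C)] (Besicovitch--Vitali covering theorem.) If $\mu$ is a Radon measure on $\mathbb R^m$ and each point of a set $A$ is the center of arbitrarily small balls of a family $\mathcal B$ of closed balls, then countably many disjoint balls of $\mathcal B$ cover $\mu$-almost all of $A$.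
\item[(D)] (Hopf--Rinow.) A connected hypersurface without boundary that is closed in $\mathbb R^{d+1}$ is complete, so any two of its points are joined by a geodesic whose length is their geodesic distance (a \emph{minimal} geodesic).
\item[(E)] (Minkowski's inequality.) $\sum_i\sqrt{A_i^2+B_i^2}\ge\sqrt{(\sum_iA_i)^2+(\sum_iB_i)^2}$ for $A_i,B_i\ge0$.
\end{itemize}

\subsection{A corrugation that acts in all directions}

The graph of $\cos x_1$ contains the lines parallel to the $x_2$-axis, along which nothing is gained, and $\cos x_1+\cos x_2$ vanishes on the line $x_2=x_1+\pi$. Rapidly decreasing weights prevent such cancellations. Let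
\[
\psi(x)=\sum_{i=1}^d3^{-i}\cos x_i,\qquad x\in\mathbb R^d .
\]
Then $|\psi|\le\frac12$ and $|\nabla\psi|\le\frac12$, because $\sum_{i\ge1}3^{-i}=\frac12$.

\begin{lemma}\label{lem:osc}
There is $\beta=\beta(d)\in(0,1]$ such that $\max\psi-\min\psi\ge\beta$ on every segment of length at least $1$.
\end{lemma}

\begin{proof}
Let $|u|=1$ and $p\in\mathbb R^d$. Grouping the terms of $\psi(p+tu)=\sum_i3^{-i}\cos(p_i+tu_i)$ by the value of $|u_i|$, we see that for each value $a>0$ taken by some $|u_i|$ the part of frequency $a$ is $\mathrm{Re}\big(e^{\mathrm iat}\sum_{|u_i|=a}3^{-i}e^{\pm\mathrm ip_i}\big)$, the sign being that of $u_i$. If $i_0$ is the least index in the inner sum, its modulus is at least $3^{-i_0}-\sum_{i>i_0}3^{-i}>0$. Exponentials of different frequencies are linearly independent, so $t\mapsto\psi(p+tu)$ is not constant, and being analytic it is not constant on $[0,1]$. Hence the oscillation of $\psi$ on $[p,p+u]$ is a positive continuous function on the compact set $(\mathbb R/2\pi\mathbb Z)^d\times S^{d-1}$. Let $\beta$ be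 its minimum; $\beta\le1$ as $|\psi|\le\frac12$.
\end{proof}

The chains to which the corrugation is applied are images under an arbitrary bi-Lipschitz map, so they need not follow straight lines. The next lemma covers all chains with short steps: a chain either wanders, and is long for that reason, or stays near a segment and sees the oscillation of $\psi$. Put
\[
c_0=\beta/4,\qquad c_1=\beta^2/64 .
\]

\begin{lemma}\label{lem:corr}
Let $0<\kappa\le1$, $\lambda>0$, and let $\xi_0,\dots,\xi_m\in\mathbb R^d$ satisfy $|\xi_{i+1}-\xi_i|\le c_0\lambda$. Put $Y_i=(\xi_i,\kappa\lambda\psi(\xi_i/\lambda))\in\mathbb R^{d+1}$. Then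
\[
\sum_{i<m}|Y_{i+1}-Y_i|\ge(1+c_1\kappa^2)\big(|\xi_m-\xi_0|-\lambda\big).
\]
\end{lemma}

\begin{proof}
By scaling let $\lambda=1$. Put $i_0=0$ and let $i_{k+1}$ be the first $i>i_k$ with $|\xi_i-\xi_{i_k}|\ge1$, as long as there is one; let $i_J$ be the last index so defined. Then $D_k=|\xi_{i_{k+1}}-\xi_{i_k}|\in[1,1+c_0]$ and $\sum_kD_k\ge|\xi_{i_J}-\xi_0|\ge|\xi_m-\xi_0|-1$. It suffices to show that the steps from $i_k$ to $i_{k+1}$ contribute at least $(1+c_1\kappa^2)D_k$.

Rename the points of this group $w_0,\dots,w_l$, and let $D=|w_l-w_0|\in[1,2]$ and $S=\sum_i|w_{i+1}-w_i|\ge D$. The contribution is at least $S$, so we are done if $S\ge(1+c_1)D$. Assume $S<(1+c_1)D$. If $w_i$ has distance $h$ from the line through $w_0,w_l$, then by (E)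
\[
\sqrt{D^2+4h^2}\le|w_i-w_0|+|w_i-w_l|\le S\le(1+c_1)D ,
\]
so $4h^2\le3c_1D^2$ and $h\le\sqrt{c_1}\,D\le\beta/4$. The projections of the $w_i$ onto the line go from $w_0$ to $w_l$ in steps of length at most $c_0=\beta/4$. Hence every point of $[w_0,w_l]$ is within $\beta/4$ of some projection and within $\beta/2$ of some $w_i$. By Lemma~\ref{lem:osc} two points of $[w_0,w_l]$ have $\psi$-values differing by at least $\beta$; as $\psi$ is $\frac12$-Lipschitz, two of the $w_i$ have $\psi$-values differing by at least $\beta-2\cdot\frac\beta4=\frac\beta2$. Thus $\sum_i|\psi(w_{i+1})-\psi(w_i)|\ge\beta/2$, and by (E), $S\ge D$, $D\le2$ and $\sqrt{1+x}\ge1+x/3$ on $[0,3]$, the contribution is at least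
\[
\sqrt{S^2+\kappa^2\beta^2/4}\ge D\sqrt{1+\kappa^2\beta^2/16}\ge D\,(1+\kappa^2\beta^2/48)\ge(1+c_1\kappa^2)D.\qedhere
\]
\end{proof}

\subsection{Flat charts and normal perturbations}

Let $M$ be a hypersurface with unit normal $\nu$. We say that $M$ is \emph{$\theta$-flat at scale $R$} if for every $x\in M$ there is a smooth function $u$ on $\{\xi\in T_xM:|\xi|<20R\}$ with $u(0)=0$ and $|\nabla u|\le\theta$ such that the image of the \emph{chart}
\[
\Theta_x(\xi)=x+\xi+u(\xi)\nu(x),\qquad|\xi|<20R,
\]
is contained in $M$ and contains $M\cap B(x,10R)$. For such a chart,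
\begin{equation}\label{eq:chart}
\begin{gathered}
|\xi-\xi'|\le|\Theta_x(\xi)-\Theta_x(\xi')|\le(1+\theta)|\xi-\xi'|,\qquad|v|\le|D\Theta_x\,v|\le(1+\theta)|v|,\\
|\nu(\Theta_x(\xi))-\nu(x)|\le\theta .
\end{gathered}
\end{equation}
For the last bound, in coordinates $T_xM\oplus\mathbb R\nu(x)$ the normal is $(-\nabla u,1)/\sqrt{1+|\nabla u|^2}$ (the sign is fixed by continuity from $\xi=0$), and its squared distance to $(0,1)$ is $2-2/\sqrt{1+|\nabla u|^2}\le|\nabla u|^2$.

\begin{lemma}\label{lem:charts}
Let $M$ be an admissible hypersurface with unit normal $\nu$ and $M\setminus B(0,\frac34)=\Pi_0\setminus B(0,\frac34)$.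
\begin{itemize}
\item[(i)] For every $\theta\in(0,\frac1{10})$, $M$ is $\theta$-flat at scale $R$ for all sufficiently small $R>0$.
\item[(ii)] $|d\nu|$ is bounded, and there is a number $\operatorname{tub}(M)>0$ such that $E(x,t)=x+t\nu(x)$ is a diffeomorphism of $\{(x,t)\in M\times\mathbb R:|t|<\operatorname{tub}(M)\}$ onto an open subset of $\mathbb R^{d+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Each $p\in M$ has a ball $B(p,r(p))$ in which $M=\{F_p=0\}$, where $F_p(q)=(q-p)\cdot\nu(p)-g_p(\pi_p(q-p))$, $\pi_p$ is the projection onto $T_pM$, and $g_p$ is smooth with $\nabla g_p(0)=0$. Shrinking $r(p)$, we have $|\nabla F_p-\nu(p)|\le\theta/10$ on the ball and $|\nu-\nu(p)|\le\theta/5$ on $M\cap B(p,r(p))$. Finitely many $B(p,r(p)/2)$ cover the compact set $M\cap\bar B(0,2)$. Let $R\le1/100$ be at most $1/100$ of each of the corresponding $r(p)$. For $x\in M$ consider the cylinder $\{x+\xi+t\nu(x):|\xi|<20R,\ |t|\le20R\}\subset B(x,30R)$.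

If $|x|\ge2$, the cylinder misses $B(0,\frac34)$ and $u=0$ works. Otherwise $x\in B(p,r(p)/2)$ for one of the chosen $p$, the cylinder lies in $B(p,r(p))$, and there $|\nabla F_p-\nu(x)|\le\theta/3$. So $\partial_tF_p\ge1-\theta/3$ and $|\nabla_\xi F_p|\le\theta/3$. Since $F_p(x)=0$, we get $F_p\ge20R(1-2\theta/3)>0$ at $t=20R$ and, in the same way, $F_p<0$ at $t=-20R$. Hence for each $\xi$ there is exactly one zero $t=u(\xi)$. By the implicit function theorem $u$ is smooth and $|\nabla u|\le\frac{\theta/3}{1-\theta/3}\le\theta$. Its graph is the part of $M$ in the cylinder, which contains $M\cap B(x,10R)$.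

(ii) $d\nu$ vanishes outside a compact set, so it is bounded. The differential $dE(v,s)=v+t\,d\nu(v)+s\nu$, with $d\nu(v)$ tangent, is invertible when $|t|\sup|d\nu|<1$, so $E$ is a local diffeomorphism for small $|t|$. If injectivity failed on every strip, there would be $(x_k,t_k)\ne(x_k',t_k')$ with equal images and $t_k,t_k'\to0$, hence $|x_k-x_k'|\to0$. If $|x_k|\ge2$ and $k$ is large, both points lie in a flat disk on which $\nu$ is constant, and equal images force equal arguments. So $|x_k|<2$ for large $k$, and along a subsequence $x_k,x_k'\to p\in M$, which contradicts the injectivity of $E$ near $(p,0)$.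
\end{proof}

\section{The construction}\label{sec:construction}

\subsection{Parameters}\label{sub:param}

Fix $\varepsilon\in(0,1)$ and $L\ge1$. Four more constants depend only on $d$: $C_1$ and $C_3$ are determined in Section~\ref{sec:chordarc}, $C_2$ in Section~\ref{sec:nolip}, and $\theta_0\in(0,\frac1{100}]$ is so small that finitely many inequalities of the form $C\theta\le1$ that occur below hold for $\theta\le\theta_0$. We choose the parameters in the following order.
\begin{itemize}
\item $\varepsilon_1\in(0,\frac19]$ with $24d\varepsilon_1\le\omega_d$ and $C_3\varepsilon_1\le\varepsilon$.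
\item The \emph{relative radius of the holes} $\delta\in(0,10^{-6}L^{-2}]$, with $C_2L^{2d+2}\delta\le c_1\varepsilon_1/4$. Put $\tau=\omega_d\delta^d$; then $\tau\le(2\delta)^d\le\frac12$.
\item The \emph{slope} $\kappa=(\varepsilon_1\delta^d)^{1/2}\le10^{-3}$. Put $a=2d\kappa^2$. Then $a\le1$, $(1+\kappa^2)^d\le e^{d\kappa^2}\le1+a$, and $a\le\tau/2$ because $4d\varepsilon_1\le\omega_d$.
\item The \emph{number of stages} $N\ge1$, with $(1+c_1\kappa^2/4)^N>2L^2$.
\item The \emph{accuracy} $\theta>0$, with
\begin{gather}
\theta\le\theta_0,\qquad\theta\le10^{-3}\kappa^2,\tag{T1}\label{T1}\\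
C_1\theta\le\min(a,\tau/8),\qquad dN\theta\le\varepsilon_1,\tag{T2}\label{T2}\\
100L^2\theta\le c_0\delta,\qquad(C_2L^2+3)\theta\le c_1\kappa^2/4.\tag{T3}\label{T3}
\end{gather}
\end{itemize}
Condition \eqref{T2} serves the chord-arc estimates and \eqref{T3} the stretching argument. Since $c_0\le\frac14$, \eqref{T3} gives $\theta\le\delta/400$ and $L^2\theta\le10^{-8}$; numerical inequalities that follow from these two bounds are used without comment.

\subsection{The inductive step}\label{sub:step}

After stage $n$, $0\le n\le N$, we have an admissible hypersurface $M_n$ with unit normal $\nu_n$, equal to $\Pi_0$ outside $B(0,\frac34)$; a bounded, relatively open \emph{active set} $U_n\subset M_n$, the only part that later stages may change; and a scale $R_n>0$ at which $M_n$ is $\theta$-flat. Put $\ell_n=\theta R_n$ and $\Lambda_n=\sup|d\nu_n|$. We start with $M_0=\Pi_0$, $\nu_0=e_{d+1}$, $U_0=\Pi_0\cap B(0,\frac12)$, $R_0=1$.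

Stage $n$ introduces the scales
\[
R_{n-1}\gg\ell_{n-1}\gg w_n\gg t_n\gg r_n\gg\delta r_n\gg\lambda_n\gg R_n .
\]
Here $\ell_{n-1}$ is the length of the segment with large stretch inherited from the previous stage, $w_n$ is the width of a collar along the boundary of the cells, $t_n$ is the length of the pieces into which curves are cut so that each piece lies in one cell and still crosses many lattice periods, $r_n$ is the lattice spacing, and $\lambda_n$ is the wavelength.

\medskip\noindent\textbf{(a) Tolerance.} The cells do not cover $U_{n-1}$ completely. The uncovered part has to be so small that its preimage under a parametrization is negligible in a ball of radius $\theta\ell_{n-1}/2$. Choose $\iota_n>0$ with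
\[
2\iota_nL^d(1+\kappa^2)^{dN}\le\theta\,\omega_d(\theta\ell_{n-1}/2)^d .
\]

\medskip\noindent\textbf{(b) Cells.} Apply (C) to $\mathrm{Vol}$ restricted to $M_{n-1}$, the set $U_{n-1}$, and the closed balls $\bar B(x,s)$ with $x\in U_{n-1}$, $s\le R_{n-1}$, $M_{n-1}\cap\bar B(x,s)\subset U_{n-1}$. As $\mathrm{Vol}(U_{n-1})<\infty$, finitely many disjoint balls $\bar B(x_j,s_j)$ suffice to make the \emph{cells} $K_j=M_{n-1}\cap\bar B(x_j,s_j)\subset U_{n-1}$ satisfy $\mathrm{Vol}(U_{n-1}\setminus\bigcup_jK_j)\le\iota_n$. Let $\Theta_j=\Theta_{x_j}$ be the chart of $M_{n-1}$ at scale $R_{n-1}$, and identify $T_{x_j}M_{n-1}$ with $\mathbb R^d$ by a linear isometry. By \eqref{eq:chart}, $K_j\subset\Theta_j(\{|\xi|\le R_{n-1}\})$.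

\medskip\noindent\textbf{(c) Collars.} The lattices of different cells are unrelated, so the corrugation is switched off near the boundary of each cell. For $x\in M_{n-1}$ let the \emph{depth} be $\mathrm{dep}_j(x)=\mathrm{dist}(x,M_{n-1}\setminus K_j)$. It is $1$-Lipschitz and vanishes off $K_j$. For $s\ge0$ let $K_j^{(s)}=\{\mathrm{dep}_j>s\}$, a relatively open subset of $K_j$. In the chart, $|\Theta_j(\xi)-x_j|^2=|\xi|^2+u(\xi)^2$ has radial derivative at least $2(1-\theta^2)|\xi|$, since $|u(\xi)|\le\theta|\xi|$. So each ray from $0$ is mapped to a curve that meets $\partial B(x_j,s_j)$ at most once, and $M_{n-1}\cap\partial B(x_j,s_j)$ is a null set by integration in polar coordinates. Therefore $K_j^{(0)}\supset M_{n-1}\cap B(x_j,s_j)$ has full measure in $K_j$. As $K_j^{(s)}$ increases to $K_j^{(0)}$ when $s\downarrow0$, we can choose $w_n\in(0,\theta\ell_{n-1}]$ with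
\[
\mathrm{Vol}\Big(U_{n-1}\setminus\bigcup_jK_j^{(3w_n)}\Big)\le2\iota_n .
\]

\medskip\noindent\textbf{(d) Lattice and wavelength.} Put $t_n=\theta w_n$, $r_n=\theta t_n$, $\mathcal L_n=r_n\mathbb Z^d$, and for $s>0$ let $P_n(s)=\bigcup_{k\in\mathcal L_n}\bar B(k,s\delta r_n)\subset\mathbb R^d$. Choose $\lambda_n>0$ with
\[
\lambda_n\le\theta^3\delta r_n,\quad2\lambda_n\Lambda_{n-1}\le\theta,\quad\kappa\lambda_n<\operatorname{tub}(M_{n-1}),\quad\lambda_n\le\frac{2^{-n}}{100},\quad\lambda_n\le\frac{\lambda_{n-1}}2\ \ (n\ge2).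
\]

\medskip\noindent\textbf{(e) Cutoffs and corrugation.} Let $\chi_j'$ be the convolution of the indicator function of $\{\xi:\mathrm{dep}_j(\Theta_j(\xi))>\frac32w_n\}$, extended by $0$ to $\mathbb R^d$, with a fixed smooth bump of integral $1$ rescaled to be supported in $B(0,w_n/8)$. As $\mathrm{dep}_j\circ\Theta_j$ is $(1+\theta)$-Lipschitz and $(1+\theta)/8<\frac12$, we have $\chi_j'=0$ where $\mathrm{dep}_j\circ\Theta_j\le w_n$ and $\chi_j'=1$ where $\mathrm{dep}_j\circ\Theta_j\ge2w_n$; also $|\nabla\chi_j'|\le C/w_n$. Fix a smooth $\chi_0:\mathbb R^d\to[0,1]$ with $\chi_0=0$ on $\bar B(0,1)$ and $\chi_0=1$ off $B(0,2)$, and let $\chi''(\xi)=\prod_{k\in\mathcal L_n}\chi_0((\xi-k)/(\delta r_n))$. The balls $\bar B(k,2\delta r_n)$ are disjoint, so $\chi''=0$ on $P_n(1)$, $\chi''=1$ off $P_n(2)$, and $|\nabla\chi''|\le C/(\delta r_n)$. Put $\chi_j=\chi_j'\chi''$; then $|\nabla\chi_j|\le C/(\delta r_n)$. Define $\varphi_n:M_{n-1}\to\mathbb R$ by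
\[
\varphi_n(\Theta_j(\xi))=\kappa\lambda_n\,\psi(\xi/\lambda_n)\,\chi_j(\xi)\ \text{ on }K_j,\qquad\varphi_n=0\ \text{ off }\textstyle\bigcup_jK_j .
\]
It is smooth because it vanishes where the depth is at most $w_n$. We have $|\varphi_n|\le\kappa\lambda_n$. The wavelength is far below the scale of the cutoff, so the cutoff does not affect the slope: on $\Theta_j^{-1}(K_j)$,
\[
|\nabla(\varphi_n\circ\Theta_j)|\le\frac\kappa2+\kappa\lambda_n\frac C{\delta r_n}\le\frac\kappa2+C\theta^3\kappa\le\kappa .
\]
Since $|D\Theta_jv|\ge|v|$, it follows that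
\begin{equation}\label{eq:dphi}
|\varphi_n|\le\kappa\lambda_n,\qquad|d\varphi_n(v)|\le\kappa|v|\quad\text{for all $v$ tangent to }M_{n-1}.
\end{equation}
Put
\[
\Phi_n(x)=x+\varphi_n(x)\nu_{n-1}(x),\qquad M_n=\Phi_n(M_{n-1}).
\]

\medskip\noindent\textbf{(f) New active set and scale.} Let
\[
V_n=\bigcup_j\Big(K_j^{(2w_n)}\setminus\Theta_j(P_n(2))\Big)\subset U_{n-1},\qquad U_n=\Phi_n(V_n),
\]
where $\Theta_j$ is applied to the part of $P_n(2)$ in its domain. The set $V_n$ is relatively open, and $\chi_j=1$ on its preimage in each chart: only fully corrugated parts stay active.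

The data have the required properties. By Lemma~\ref{lem:charts}(ii), $\Phi_n=E(\cdot,\varphi_n(\cdot))$ is an embedding. It is the identity off a compact set, so $M_n$ is closed and unbounded in $\mathbb R^{d+1}$ and diffeomorphic to $M_{n-1}$; we orient it through $\Phi_n$. By induction $U_n\subset B(0,\frac12+\sum_{m\le n}\kappa\lambda_m)$, and $\sum_m\kappa\lambda_m\le\frac1{100}$. The points moved by $\Phi_n$ lie in $U_{n-1}$, so they and their images lie in $B(0,\frac34)$, and $M_n=\Pi_0$ outside $B(0,\frac34)$. Finally, by Lemma~\ref{lem:charts}(i) we choose $R_n\le\theta\lambda_n$ such that $M_n$ is $\theta$-flat at scale $R_n$.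

The surface of Theorem~\ref{thm:local} is $\mathcal M=M_N$. It is admissible, diffeomorphic to $\mathbb R^d$, and equal to $\Pi_0$ outside $B(0,\frac34)$. Put $\Phi_{n,N}=\Phi_N\circ\dots\circ\Phi_{n+1}:M_n\to M_N$, with $\Phi_{N,N}=\mathrm{id}$.

\subsection{Properties of the stages}

Let $\zeta_n=\sum_{m>n}\kappa\lambda_m$, and put $\rho_n=10t_{n+1}$, $\rho_n'=2\sqrt d\,r_{n+1}$ for $n<N$, $\rho_N=\rho_N'=0$. The number $\zeta_n$ bounds the displacement caused by the stages after the $n$-th; $\rho_n$ and $\rho'_n$ are error terms for Section~\ref{sec:chordarc}.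

\begin{lemma}[Scales]\label{lem:scales}
\begin{itemize}
\item[(a)] $|\Phi_{n,N}(x)-x|\le\zeta_n$ for $x\in M_n$, and $\zeta_0\le\frac1{100}$.
\item[(b)] For $1\le n\le N$: $\ t_n\le\theta^2\ell_{n-1}=\theta^3R_{n-1}$, $\ r_n\le\theta^3\ell_{n-1}=\theta^4R_{n-1}$, $\ \zeta_{n-1}\le\theta^3\delta r_n$.
\item[(c)] For $1\le n\le N$: $\ \ell_n\le\theta^2\lambda_n\le\theta^5\delta r_n$, $\ R_n\le r_n<R_{n-1}$, and $\rho_n,\rho_n'\le\theta R_n\le\theta r_n$.
\item[(d)] For $0\le n\le N$: $\ \zeta_n\le\theta^6\ell_n\le\theta R_n$.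
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from \eqref{eq:dphi}. (b) follows from $w_n\le\theta\ell_{n-1}$, $t_n=\theta w_n$, $r_n=\theta t_n$ and $\zeta_{n-1}\le2\kappa\lambda_n\le\lambda_n\le\theta^3\delta r_n$, where $\lambda_{m+1}\le\lambda_m/2$ was used. In (c), $R_n\le\theta\lambda_n\le\theta^4\delta r_n$ gives the first two statements, and for $n<N$ part (b) gives $\rho_n\le10\theta^3R_n$ and $\rho_n'\le2\sqrt d\,\theta^4R_n$, both at most $\theta R_n$ by \eqref{T1}. (d) is trivial for $n=N$ and follows from (b) otherwise: $\zeta_n\le\theta^3r_{n+1}\le\theta^6\ell_n$.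
\end{proof}

\begin{lemma}[Distortion of one stage]\label{lem:diff}
For $v$ tangent to $M_{n-1}$, $\ (1-\theta)|v|\le|d\Phi_n(v)|\le(1+\kappa^2)|v|$.
\end{lemma}

\begin{proof}
We have $d\Phi_n(v)=\big(v+\varphi_n\,d\nu_{n-1}(v)\big)+d\varphi_n(v)\,\nu_{n-1}$, the sum of a tangent and a normal vector, and $|\varphi_n\,d\nu_{n-1}(v)|\le\kappa\lambda_n\Lambda_{n-1}|v|\le\theta|v|$. This gives the lower bound, and with \eqref{eq:dphi} and $3\theta\le\kappa^2$ also $|d\Phi_n(v)|^2\le((1+\theta)^2+\kappa^2)|v|^2\le(1+2\kappa^2)|v|^2\le(1+\kappa^2)^2|v|^2$.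
\end{proof}

The next lemma says that holes, outer collars and everything outside the cells are final.

\begin{lemma}[Frozen set]\label{lem:frozen}
Let
\[
Z_n=\Big(M_{n-1}\setminus\bigcup_jK_j^{(w_n)}\Big)\cup\bigcup_j\big(K_j\cap\Theta_j(P_n(1))\big).
\]
Then $\Phi_{n-1,N}$ is the identity on $Z_n$; in particular $Z_n\subset M_N$.
\end{lemma}

\begin{proof}
On the first set $\varphi_n=0$ because of $\chi_j'$, on the second because of $\chi''$. A point of $V_n$ lies in some $K_j^{(2w_n)}\subset K_j^{(w_n)}$, in no other cell, and not in $\Theta_j(P_n(2))$; so $Z_n\cap V_n=\emptyset$. Hence $z\in Z_n$ satisfies $z=\Phi_n(z)\notin\Phi_n(V_n)=U_n$, by injectivity. In general, if $m\ge n$ and $z\in M_m\setminus U_m$, then $\Phi_{m+1}(z)=z$, and $z\notin V_{m+1}$ because $V_{m+1}\subset U_m$; so $z\in M_{m+1}\setminus U_{m+1}$, again by injectivity. Induction on $m$ finishes the proof.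
\end{proof}

At scales between $R_n$ and $R_{n-1}$ the surface $M_n$ is not $\theta$-flat, but it is a graph of slope $2\kappa$, and up to a small error it is the graph of $\varphi_n$ read in a chart of $M_{n-1}$.

\begin{lemma}[$M_n$ at the scale $R_{n-1}$]\label{lem:X}
Let $1\le n\le N$, $\hat x\in M_{n-1}$, $\Theta=\Theta_{\hat x}$, $\hat\nu=\nu_{n-1}(\hat x)$, $\varphi=\varphi_n\circ\Theta$, $X=\Phi_n\circ\Theta$ on $\{|\xi|<20R_{n-1}\}$.
\begin{itemize}
\item[(a)] $X(\xi)=\hat x+\xi+\varphi(\xi)\hat\nu+\mathcal E(\xi)$, where $\mathcal E$ is $2\theta$-Lipschitz.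
\item[(b)] $(1-2\theta)|\xi-\xi'|\le|X(\xi)-X(\xi')|\le(1+\theta)(1+\kappa^2)|\xi-\xi'|$.
\item[(c)] The image of $X$ contains the graph $\Gamma$ of a smooth function with gradient at most $2\kappa$ over a ball of radius $19R_{n-1}$ in $\hat x+T_{\hat x}M_{n-1}$, centered at the projection of $X(0)$.
\item[(d)] $M_n\cap B(X(0),3R_{n-1})\subset\Gamma\cap X(\{|\xi|\le4R_{n-1}\})$.
\end{itemize}
Moreover, $M_1$ is the graph over $\mathbb R^d$ of the function $\varphi_1$, whose gradient is at most $\kappa$.
\end{lemma}

\begin{proof}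
Write $R=R_{n-1}$ and $\nu=\nu_{n-1}\circ\Theta$.

(a) Here $\mathcal E=u\hat\nu+\varphi\,(\nu-\hat\nu)$. By \eqref{eq:chart} and \eqref{eq:dphi}, $|\nabla\varphi|\le(1+\theta)\kappa$, $|\nu-\hat\nu|\le\theta$, and $|\varphi|\,|D\nu|\le\kappa\lambda_n(1+\theta)\Lambda_{n-1}\le\kappa\theta$. So $|D\mathcal E|\le\theta+(1+\theta)\kappa\theta+\kappa\theta\le2\theta$ on a convex domain.

(b) Write $X=\hat x+h+h^\perp\hat\nu$ with $h(\xi)\in T_{\hat x}M_{n-1}$. By (a), $h-\mathrm{id}$ is $2\theta$-Lipschitz, so $|X(\xi)-X(\xi')|\ge|h(\xi)-h(\xi')|\ge(1-2\theta)|\xi-\xi'|$. The upper bound follows from \eqref{eq:chart} and Lemma~\ref{lem:diff}.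

(c) The map $h$ is injective with invertible differential and $(1-2\theta)^{-1}$-Lipschitz inverse. Its image contains $B(h(0),19R)$: if $r<20R$ and $|y-h(0)|<(1-2\theta)r$, then $\xi\mapsto y-(h(\xi)-\xi)$ is a $2\theta$-contraction that maps $\bar B(0,r)$ into itself, since its values have norm at most $|y-h(0)|+2\theta r$; its fixed point solves $h(\xi)=y$. By (a), $h^\perp$ is Lipschitz with constant $(1+\theta)\kappa+2\theta\le\kappa+3\theta$. So $h^\perp\circ h^{-1}$ is smooth on $B(h(0),19R)$ with Lipschitz constant at most $\frac{\kappa+3\theta}{1-2\theta}\le2\kappa$, by \eqref{T1}.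

(d) Let $z=\Phi_n(\hat z)$ with $|z-X(0)|<3R$. Then $|\hat z-\hat x|\le3R+2\kappa\lambda_n\le4R$, so $\hat z=\Theta(\xi)$ with $|\xi|\le4R$ by flatness and \eqref{eq:chart}. Since $|h(\xi)-h(0)|\le(1+2\theta)4R<19R$, the point $z=X(\xi)$ lies on $\Gamma$.

The last statement follows from $\nu_0=e_{d+1}$ and \eqref{eq:dphi}.
\end{proof}

\section{The chord-arc constant}\label{sec:chordarc}

We compare $M_N$ with $M_n$ by downward induction on $n$, following the recursion of Section~\ref{sec:model} with a factor $1+C_1\theta$ for the errors: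
\[
b_N=1,\qquad b_{n-1}=(1+C_1\theta)\big[\tau+(1-\tau)(1+a)b_n\big].
\]

\begin{lemma}\label{lem:b}
$1\le b_n\le1+24d\varepsilon_1/\omega_d\le2$ for $0\le n\le N$.
\end{lemma}

\begin{proof}
The lower bound follows by induction. As $a\le\tau/2$, we have $(1-\tau)(1+a)\le1-\tau/2$, and $\tau+(1-\tau)(1+a)\le1+a$. With $C_1\theta\le\min(a,\tau/8)$ and $a\le1$,
\[
b_{n-1}-1\le a+C_1\theta(1+a)+(1+C_1\theta)(1-\tfrac\tau2)(b_n-1)\le3a+(1-\tfrac\tau4)(b_n-1).
\]
By induction $b_n-1\le12a/\tau=24d\varepsilon_1/\omega_d$.
\end{proof}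

The constant $C_1$ is the larger of two constants found in the next two proofs. They are computed from $d$, the bound $b_n\le2$ and $\theta\le\theta_0$ alone, and Lemma~\ref{lem:b} holds for any value of $C_1$ once \eqref{T2} is imposed, so the definition is not circular.

The density of the holes of stage $n+1$ is only visible above the scale $r_{n+1}$. For this reason the comparison of $M_N$ with $M_n$ carries an additive error, $\rho_n$ for distances and $\rho_n'$ for volumes. It is harmless in the induction, because it is of order $\theta r_n$ and is paid a bounded number of times per lattice period of stage $n$.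

\begin{lemma}[Distances]\label{lem:dist}
For $0\le n\le N$ and $x,y\in M_n$,
\[
d_{M_N}(\Phi_{n,N}x,\Phi_{n,N}y)\le b_n\,d_{M_n}(x,y)+\rho_n .
\]
\end{lemma}

\begin{proof}
The case $n=N$ is trivial. Assume the statement for some $n\ge1$ and write $t,r,w$ for $t_n,r_n,w_n$. Let $x\ne y$ in $M_{n-1}$ be joined by a minimal geodesic of length $\ell$. Divide it into $\lceil\ell/t\rceil$ arcs of equal length $e\le t$; if $\ell\ge t$, then $e\ge t/2$. The \emph{cost} of two points $z,z'\in M_{n-1}$ is $d_{M_N}(\Phi_{n-1,N}z,\Phi_{n-1,N}z')$; it satisfies the triangle inequality. Consider one arc, with endpoints $z,z'$.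

\emph{Case A: the arc misses all $K_j^{(w)}$.} Then it lies in $Z_n$, so by Lemma~\ref{lem:frozen} it is a curve in $M_N$ fixed by $\Phi_{n-1,N}$, and the cost is at most $e$.

\emph{Case B: the arc meets some $K_j^{(w)}$.} Every point of $M_{n-1}$ within $4t$ of $z$ has depth greater than $w-5t>0$, so it lies in $K_j$. Let $\xi=\Theta_j^{-1}(z)$, $\xi'=\Theta_j^{-1}(z')$, so $|\xi-\xi'|\le e$. The segment $[\xi,\xi']$ itself may miss the holes, so we translate it. The set $P_n(1)$ is $\mathcal L_n$-periodic with density $\tau$. Hence for each $s\in[0,1]$ the fraction of $v\in[0,r)^d$ with $\xi+v+s(\xi'-\xi)\in P_n(1)$ equals $\tau$, and by Fubini's theorem there is $v$ for which the set of such $s$ has measure $\tau'\ge\tau$. Consider the polygon $\xi\to\xi+v\to\xi'+v\to\xi'$. It lies within $\sqrt d\,r+e\le2t$ of $\xi$, so its $\Theta_j$-image lies within $4t$ of $z$, hence in $K_j$.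

The middle segment meets at most $Ct/r$ balls of $P_n(1)$: the disjoint balls $B(k,r/2)$ about their centers lie in the $r$-neighborhood of the segment, which has volume at most $Cr^{d-1}t$. So the segment splits into intervals inside $P_n(1)$ and at most $Ct/r$ intervals outside. An interval of length $m$ inside $P_n(1)$ is mapped by $\Theta_j$ to a curve in $Z_n$ of length at most $(1+\theta)m$, which bounds the cost of its endpoints by Lemma~\ref{lem:frozen}. Any interval of length $m$ of the polygon is mapped by $\Phi_n\Theta_j$ to a curve in $M_n$ of length at most $(1+\theta)(1+\kappa^2)m$, so by the induction hypothesis the cost of its endpoints is at most $b_n(1+\theta)(1+\kappa^2)m+\rho_n$. We use this for the intervals outside $P_n(1)$ and for the two connecting segments, which have length at most $\sqrt d\,r$ and therefore cost at most $Cr+\rho_n$ each, as $b_n\le2$. Since $(1+\kappa^2)b_n\ge1$, the quantity $\tau'+(1-\tau')(1+\kappa^2)b_n$ does not decrease when $\tau'$ is replaced by $\tau$. With $\rho_n\le\theta r$, $r=\theta t$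 and $\kappa^2\le a$, the cost of $z,z'$ is at most
\begin{equation}\label{eq:cost}
(1+\theta)\big[\tau+(1-\tau)(1+a)b_n\big]e+C'\theta t,\qquad C'=C'(d).
\end{equation}

If $\ell\ge t$, then $C'\theta t\le2C'\theta e$, and the bracket is at least $1$; so for $C_1\ge1+2C'$ every arc, in either case, costs at most $b_{n-1}e$, and the sum is at most $b_{n-1}\ell$. If $\ell<t$, there is one arc. The bracket is at most $b_{n-1}\le2$, so the cost is at most $2(1+\theta)t+C'\theta t\le10t=\rho_{n-1}$.
\end{proof}

For volumes the translation is not needed: we cover by lattice cubes, each of which contains exactly one hole.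

\begin{lemma}[Volumes]\label{lem:vol}
For $0\le n\le N$ and Borel $D\subset M_n$, $\ \mathrm{Vol}(\Phi_{n,N}(D))\le b_n\,\mathrm{Vol}(D^{+\rho_n'})$.
\end{lemma}

\begin{proof}
The case $n=N$ is trivial. Assume the statement for some $n\ge1$, write $r,w$ for $r_n,w_n$ and $\rho'=\rho'_n\le\theta r$, and let $D\subset M_{n-1}$ be Borel. In the $j$-th chart consider the cubes $Q=k+[-\frac r2,\frac r2)^d$, $k\in\mathcal L_n$, that meet $\Theta_j^{-1}(D\cap K_j^{(w)})$. The set $\Theta_j(Q)$ has diameter at most $(1+\theta)\sqrt d\,r\le\rho'_{n-1}<w$, so $\Theta_j(Q)\subset K_j\cap D^{+\rho'_{n-1}}$. These finitely many sets are disjoint for different pairs $(j,Q)$. Let $D_1$ be $D$ with all of them removed. It misses every $K_j^{(w)}$, so $D_1\subset Z_n$ and $\Phi_{n-1,N}(D_1)=D_1$.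

Fix $(j,Q)$ with center $k$, and put $A=Q\setminus B(k,\delta r)$, $X=\Phi_n\Theta_j$. The hole $\Theta_j(B(k,\delta r))$ lies in $Z_n$ and has volume at most $(1+\theta)^d\tau r^d$. By Lemma~\ref{lem:frozen} and the induction hypothesis,
\begin{equation}\label{eq:cube}
\mathrm{Vol}(\Phi_{n-1,N}\Theta_j(Q))\le(1+\theta)^d\tau r^d+b_n\,\mathrm{Vol}\big((XA)^{+\rho'}\big).
\end{equation}
We claim that $(XA)^{+\rho'}\subset X(A^{+2\rho'})$. Let $y\in M_n$ with $\mathrm{dist}(y,XA)\le\rho'$. By compactness there is $\xi\in\bar A$ with $|y-X(\xi)|\le\rho'$. As $|\xi|\le R_{n-1}+\sqrt d\,r$, Lemma~\ref{lem:X}(b) gives $|y-X(0)|<3R_{n-1}$; by parts (d) and (b), $y=X(\xi')$ with $|\xi'-\xi|\le\rho'/(1-2\theta)\le2\rho'$. This proves the claim.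

Since $2\rho'\le2\theta r\le\delta r$, the set $A^{+2\rho'}$ lies in a cube of side $r+4\rho'$ and misses $B(k,\delta r-2\rho')$. So, with $1-\tau\ge\frac12$,
\[
|A^{+2\rho'}|\le(r+4\rho')^d-\omega_d(\delta r-2\rho')^d\le(1-\tau)r^d+C\rho'r^{d-1}\le(1-\tau)(1+C\theta)r^d .
\]
By (B), \eqref{eq:chart} and Lemma~\ref{lem:diff}, $X$ increases volumes by at most $(1+\theta)^d(1+\kappa^2)^d\le(1+\theta)^d(1+a)$. As $(1+\theta)^d(1+C\theta)\le1+C''\theta$ with $C''=C''(d)$, \eqref{eq:cube} is at most $b_{n-1}r^d$ if $C_1\ge C''$, and $r^d\le\mathrm{Vol}(\Theta_j(Q))$ by \eqref{eq:chart}. Summing over the cubes and using $b_{n-1}\ge1$,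
\[
\mathrm{Vol}(\Phi_{n-1,N}(D))\le\mathrm{Vol}(D_1)+b_{n-1}\sum_{(j,Q)}\mathrm{Vol}(\Theta_j(Q))\le b_{n-1}\mathrm{Vol}(D^{+\rho'_{n-1}}),
\]
because $D_1$ and the sets $\Theta_j(Q)$ are disjoint subsets of $D^{+\rho'_{n-1}}$.
\end{proof}

\begin{proposition}\label{prop:eta}
There is $C_3=C_3(d)$ with $\eta(M_N)\le C_3\varepsilon_1$. Hence $\eta(M_N)\le\varepsilon$.
\end{proposition}

\begin{proof}
Let $x\in M_N$ and $R>0$; for $\Delta_2$ let also $y\in M_N$ with $|x-y|=R$. The idea is to compare $M_N$ with the surface $M_n$ that is a graph at scale $R$ and is changed only at much smaller scales afterwards. We use $\theta\le\kappa^2\le\varepsilon_1$ and $b_n\le1+C\varepsilon_1$.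

If $R<R_N$, then near $x$ the surface $M_N$ is the graph $\Theta_x$ of slope at most $\theta$, which contains $M_N\cap B(x,10R_N)$. Lemma~\ref{lem:graph} gives $\Delta_1(x,R),\Delta_2(x,y)\le C\theta$.

Let $R\ge R_N$. Choose $n\in\{1,\dots,N\}$ with $R\in[R_n,R_{n-1})$ if $R<R_1$, and $n=1$ if $R\ge R_1$. Let $x',y'\in M_n$ be the preimages of $x,y$ under $\Phi_{n,N}$. By Lemma~\ref{lem:scales}, $\zeta_n,\rho_n,\rho_n'\le\theta R$. By Lemma~\ref{lem:X}, applied with $\hat x=\Phi_n^{-1}(x')$ if $n\ge2$ and in its global form if $n=1$, there is a graph $\Gamma\subset M_n$ of slope at most $2\kappa$ over a ball of radius greater than $2R$ centered below $x'$, with $M_n\cap B(x',2R)=\Gamma\cap B(x',2R)$.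

\emph{Distance.} We have $|x'-y'|\le R+2\zeta_n\le(1+2\theta)R$, so $y'\in\Gamma$. By Lemmas~\ref{lem:graph}(a) and~\ref{lem:dist},
\[
d_{M_N}(x,y)\le b_n\sqrt{1+4\kappa^2}\,(1+2\theta)R+\theta R\le(1+C\varepsilon_1)R .
\]

\emph{Volume.} Let $D=\Phi_{n,N}^{-1}(M_N\cap B(x,R))$. For $z\in M_n$ the numbers $|\Phi_{n,N}z-x|$ and $|z-x'|$ differ by at most $2\zeta_n\le2\theta R$, so
\[
M_n\cap B(x',(1-2\theta)R)\subset D,\qquad D^{+\rho_n'}\subset M_n\cap B(x',(1+4\theta)R).
\]
By Lemmas~\ref{lem:vol} and~\ref{lem:graph}(b),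
\[
\mathrm{Vol}(M_N\cap B(x,R))\le b_n\sqrt{1+4\kappa^2}\,\omega_d\big((1+4\theta)R\big)^d\le(1+C\varepsilon_1)\,\omega_dR^d .
\]
For the lower bound, each stage shrinks volumes by at most the factor $(1-\theta)^d$, by Lemma~\ref{lem:diff} and (B), and $(1-\theta)^{dN}\ge1-dN\theta\ge1-\varepsilon_1$ by \eqref{T2}. So
\[
\mathrm{Vol}(M_N\cap B(x,R))\ge(1-\varepsilon_1)(1+4\kappa^2)^{-d/2}\omega_d\big((1-2\theta)R\big)^d\ge(1-C\varepsilon_1)\,\omega_dR^d.\qedhere
\]
\end{proof}

\section{No $L$-bi-Lipschitz parametrization}\label{sec:nolip}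

Suppose that $\Omega$ and $f:\Omega\to M_N$ are as excluded in Theorem~\ref{thm:local}. Let $x_*=\Phi_{0,N}(0)$, so $|x_*|\le\frac1{100}$, and let $u_0\in\Omega$ with $f(u_0)=x_*$.

\subsection{Setup}

The argument needs room in the domain, and this is the only place where the covering condition is used.

\begin{lemma}\label{lem:ball}
$B(u_0,\frac1{2L})\subset\Omega$.
\end{lemma}

\begin{proof}
Otherwise let $u_\infty$ be a point of $\mathbb R^d\setminus\Omega$ nearest to $u_0$; then $|u_\infty-u_0|<\frac1{2L}$, and there are $u_k\in[u_0,u_\infty)\subset\Omega$ with $u_k\to u_\infty$. The sequence $f(u_k)$ is Cauchy, and its limit $z$ lies in the closed set $M_N$ and satisfies $|z-x_*|\le\frac12$. So $z=f(u')$ with $u'\in\Omega$, and $|u_k-u'|\le L|f(u_k)-z|\to0$ gives $u_\infty=u'\in\Omega$, a contradiction.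
\end{proof}

To see one stage at a time we remove the later ones: put $f_n=\Phi_{n,N}^{-1}\circ f:\Omega\to M_n$, so $f_n=\Phi_n\circ f_{n-1}$ and $f_N=f$. By Lemma~\ref{lem:scales}(a), $|f_n-f|\le\zeta_n$, hence
\begin{equation}\label{eq:fn}
L^{-1}|u-v|-2\zeta_n\le|f_n(u)-f_n(v)|\le L|u-v|+2\zeta_n\qquad(u,v\in\Omega).
\end{equation}
So $f_n$ is bi-Lipschitz above the tiny scale $\zeta_n$; in particular
\begin{equation}\label{eq:fnlow}
|f_n(u)-f_n(v)|\ge\tfrac1{2L}|u-v|\quad\text{if }|u-v|\ge4L\zeta_n .
\end{equation}
Let $\sigma_n=\frac1{2L}(1+\frac14c_1\kappa^2)^n$.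

\begin{proposition}\label{prop:stretch}
For $0\le n\le N$ there are $p,q\in\Omega$ with
\[
\tfrac12\ell_n\le|p-q|\le\ell_n,\quad B(p,2\ell_n)\subset\Omega,\quad f_n(B(p,2\ell_n))\subset U_n,\quad|f_n(p)-f_n(q)|\ge\sigma_n|p-q| .
\]
\end{proposition}

The third condition keeps the induction alive: the pair sits over the active set, where the next stage takes place. For $n=N$ the proposition gives $|f(p)-f(q)|\ge\sigma_N|p-q|>L|p-q|$ by the choice of $N$, a contradiction. Together with Proposition~\ref{prop:eta} this proves Theorem~\ref{thm:local}. The rest of the section proves Proposition~\ref{prop:stretch}.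

For $n=0$ take $p=u_0$ and any $q$ with $|q-p|=\ell_0=\theta$. Then $B(p,2\theta)\subset\Omega$ by Lemma~\ref{lem:ball}. As $f_0(p)=0$, \eqref{eq:fn} gives $|f_0|\le2L\theta+2\zeta_0<\frac12$ on $B(p,2\theta)$, so the image lies in $U_0$. Finally $4L\zeta_0\le4L\theta^7\le\theta$, so \eqref{eq:fnlow} applies to $p,q$.

Now let $1\le n\le N$, let $p,q$ be a pair for $n-1$, and write
\[
\ell=|p-q|,\quad\sigma=\sigma_{n-1}\ge\tfrac1{2L},\quad\zeta=\zeta_{n-1}\le\theta^3\delta r,\quad w=w_n,\ t=t_n,\ r=r_n,\ \lambda=\lambda_n .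
\]
We pass to shorter segments three times, each time by the same principle: if $\sum_iA_i\ge s\sum_iB_i$ with $B_i>0$, then $A_i\ge sB_i$ for some $i$.

\subsection{Step 1: entering a cell}

We look for a segment of length about $t$, with almost the same stretch, whose image is deep inside one cell. The image of $[p,q]$ is a null set and might run in the uncovered part of $U_{n-1}$, so we average over translates.

Let $J=\lceil\ell/t\rceil$, $e=\ell/J$, $p_i=p+\frac iJ(q-p)$. As $\ell\ge\frac12\ell_{n-1}\ge t$, we have $e\in[\frac t2,t]$. For $v\in B(0,\theta\ell)$ all points $p_i+v$ lie in $B(p,2\ell_{n-1})$, and by \eqref{eq:fn} and $\zeta\le\theta^6\ell_{n-1}\le2\theta^6\ell$,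
\[
\sum_{i<J}|f_{n-1}(p_{i+1}+v)-f_{n-1}(p_i+v)|\ge\sigma\ell-2(L\theta\ell+2\zeta)\ge\sigma\ell-4L\theta\ell .
\]
Let $W=U_{n-1}\setminus\bigcup_jK_j^{(3w)}$. The inverse of $f$ is $L$-Lipschitz on $f(\Omega)$, so by (A), (B), Lemma~\ref{lem:diff} and steps (a), (c) of the construction,
\[
|f_{n-1}^{-1}(W)|\le L^d\,\mathrm{Vol}(\Phi_{n-1,N}(W))\le2\iota_nL^d(1+\kappa^2)^{dN}\le\theta\,|B(0,\theta\ell)| .
\]
Call $i<J$ \emph{bad} for $v$ if $f_{n-1}(p_i+v)\in W$, and \emph{good} otherwise; since $f_{n-1}(p_i+v)\in U_{n-1}$, good means $f_{n-1}(p_i+v)\in K_j^{(3w)}$ for some $j$. Each $i$ is bad for at most a fraction $\theta$ of $v\in B(0,\theta\ell)$, so some $v$ has at most $\theta J$ bad indices. Fix it. Each summand is at most $Le+2\zeta\le2Le$, so the bad indices contribute at most $2L\theta\ell$ and the good ones at least $(\sigma-6L\theta)\ell=(\sigma-6L\theta)Je>0$. Hence there is a good $i$ such that $p'=p_i+v$, $q'=p_{i+1}+v$ satisfy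
\begin{equation}\label{eq:step1}
|p'-q'|=e,\qquad|f_{n-1}(p')-f_{n-1}(q')|\ge(\sigma-6L\theta)e,\qquad f_{n-1}(p')\in K_j^{(3w)}
\end{equation}
for some $j$, which is fixed from now on. Let $B'=B(p',3t)$. Since $(1+\theta)\ell+3t<2\ell_{n-1}$, we have $B'\subset\Omega$, and since $3Lt+2\zeta\le4L\theta w\le\frac12w$,
\begin{equation}\label{eq:deep}
f_{n-1}(B')\subset K_j^{(5w/2)} .
\end{equation}

\subsection{Step 2: avoiding the holes}

This is the planar computation of Section~\ref{sec:model}, carried out in the domain of $f$. Let $g=\Theta_j^{-1}\circ f_{n-1}:B'\to\mathbb R^d$. By \eqref{eq:chart}, \eqref{eq:fn}, \eqref{eq:fnlow} and \eqref{eq:step1},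
\begin{equation}\label{eq:g}
\begin{gathered}
|g(u)-g(v)|\le L|u-v|+2\zeta,\qquad|g(u)-g(v)|\ge\tfrac1{3L}|u-v|\ \text{ if }|u-v|\ge4L\zeta,\\
|g(p')-g(q')|\ge(1-\theta)(\sigma-6L\theta)e .
\end{gathered}
\end{equation}

\emph{The obstacles.} For $k\in\mathcal L_n$ let $S_k=\{u\in B':|g(u)-k|\le3\delta r\}$; the factor $3$ leaves a margin of $\delta r$ around the region $P_n(2)$ where the corrugation is damped. By the lower bound in \eqref{eq:g}, two points of $S_k$ are at distance at most $\max(4L\zeta,\,3L\cdot6\delta r)=\alpha:=18L\delta r$. For each nonempty $S_k$ fix $o_k\in S_k$; then $S_k\subset\bar B(o_k,\alpha)$. By the upper bound in \eqref{eq:g}, for $k\ne k'$ we have $(1-6\delta)r\le L|o_k-o_{k'}|+2\zeta$, so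
\[
|o_k-o_{k'}|\ge\frac r{3L}=10\mu,\qquad\mu:=\frac r{30L}.
\]
Let $J'=\lceil e/\mu\rceil$ and $\mu'=e/J'$; since $e\ge\mu$, $\mu'\in[\frac\mu2,\mu]$. The obstacles are small compared with their separation: $\alpha/\mu'\le1080L^2\delta\le\frac1{100}$, and $5\alpha\le r$.

\emph{A translate with few hits.} Say that $k$, with $S_k\ne\emptyset$, is \emph{hit} by $v'\in B(0,r)$ if $\mathrm{dist}(o_k,[p'+v',q'+v'])\le3\alpha$. For fixed $k$ these $v'$ lie in $B(0,r)$ and within $3\alpha$ of a line, so they form a set of measure at most $\omega_{d-1}(3\alpha)^{d-1}\cdot2r$. The set is empty unless $o_k$ is within $r+3\alpha\le2r$ of $[p',q']$. For such $k$ the disjoint balls $B(o_k,\frac r{6L})$ lie in the $3r$-neighborhood of $[p',q']$, of volume at most $Cr^{d-1}e$ because $e\ge r$; so there are at most $CL^de/r$ of them. Averaging over $B(0,r)$, we find $v'$ whose number of hits is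
\begin{equation}\label{eq:hits}
H\le CL^d\,\frac er\cdot\frac{\alpha^{d-1}r}{r^d}\le CL^{2d-1}\delta^{d-1}\,\frac er .
\end{equation}
Fix this $v'$. Let $a_0,\dots,a_{J'}$ divide $[p'+v',q'+v']$ into edges of length $\mu'$, edge $i$ being $[a_i,a_{i+1}]$, and let $\mathbf t$ be the unit vector from $a_0$ to $a_{J'}$.

\emph{The deflection.} For a hit $k$ let $m_k$ be the point of the segment nearest to $o_k$, so $|o_k-m_k|\le3\alpha$, and choose $i(k)$ with $m_k$ on edge $i(k)$. By minimality,
\begin{equation}\label{eq:axial}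
(o_k-m_k)\cdot\mathbf t\ge0\ \text{ if }m_k\ne a_0,\qquad(o_k-m_k)\cdot\mathbf t\le0\ \text{ if }m_k\ne a_{J'} .
\end{equation}
Since $d\ge2$, there is a unit vector $\mathbf s_k\perp\mathbf t$, and after a change of sign $\mathbf s_k\cdot(o_k-m_k)\le0$. Replace the two endpoints of edge $i(k)$ by their translates by $5\alpha\mathbf s_k$. This modifies the edges $i(k)-1$, $i(k)$, $i(k)+1$, as far as they exist. For different hits, $|m_k-m_{k'}|\ge10\mu-6\alpha\ge9\mu'$, so $|i(k)-i(k')|\ge8$ and no edge is modified twice. Let $a_0',\dots,a'_{J'}$ be the new vertices.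

\emph{Every new edge misses every ball $\bar B(o_k,\alpha)$.} There are four cases.
\begin{itemize}
\item $k$ is hit and the edge is $i=i(k)$. A point of it is $x+5\alpha\mathbf s_k$ with $x$ on the segment, and the $\mathbf s_k$-component of its difference with $o_k$ is $5\alpha-\mathbf s_k\cdot(o_k-m_k)\ge5\alpha$.
\item $k$ is hit and the edge is $i-1$ or $i+1$, $i=i(k)$. A point of edge $i-1$ is $a_i-(1-s)\mu'\mathbf t+5\alpha s\,\mathbf s_k$ with $s\in[0,1]$. Here $i\ge1$, so $m_k\ne a_0$, and \eqref{eq:axial} gives $o_k\cdot\mathbf t\ge m_k\cdot\mathbf t\ge a_i\cdot\mathbf t$. If $(1-s)\mu'>\alpha$, the $\mathbf t$-components of the point and of $o_k$ differ by more than $\alpha$. Otherwise $s\ge0.99$ and the $\mathbf s_k$-components differ by at least $5\alpha s>\alpha$. For edge $i+1$ reverse the direction of the segment: the edge exists only if $i+1\le J'-1$, so $m_k\ne a_{J'}$, and the second inequality of \eqref{eq:axial} applies.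
\item The edge was modified because of a hit $k'\ne k$. It lies within $2\mu'+5\alpha+3\alpha<3\mu'$ of $o_{k'}$, hence at distance at least $10\mu-3\mu'\ge7\mu'>\alpha$ from $o_k$.
\item The edge is unmodified. If $k$ is hit, the edge is at distance at least $\mu'$ from $m_k$, hence at least $\mu'-3\alpha>\alpha$ from $o_k$. If $k$ is not hit, the distance exceeds $3\alpha$.
\end{itemize}
The new polygon lies within $e+r+5\alpha\le2t$ of $p'$, so in $B'$. Therefore
\begin{equation}\label{eq:avoid}
|g(u)-k|>3\delta r\qquad\text{for all $u$ on the new polygon and all }k\in\mathcal L_n .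
\end{equation}

\emph{The cost.} All edges have length $\mu'$ except at most two per hit, which have length $\sqrt{\mu'^2+25\alpha^2}\le\mu'+13\alpha^2/\mu'$. So the total length is at most $e+26H\alpha^2/\mu'$, and by \eqref{eq:hits} and $\mu'\ge\frac r{60L}$,
\[
\frac{26H\alpha^2}{\mu'e}\le CL^{2d-1}\frac{\delta^{d-1}}r\,(18L\delta r)^2\,\frac{60L}r\le CL^{2d+2}\delta^{d+1}.
\]
The endpoints satisfy $|a_0'-p'|,|a'_{J'}-q'|\le r+5\alpha\le2r$, so their $g$-images move by at most $2Lr+2\zeta\le4Lr$ each. With $r=\theta t\le2\theta e$, \eqref{eq:g} and $L\le2L^2\sigma$,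
\[
\sum_i|g(a'_{i+1})-g(a'_i)|\ge(1-\theta)(\sigma-6L\theta)e-16L\theta e\ge\sigma e-\theta\sigma e-22L\theta e\ge\sigma(1-45L^2\theta)e .
\]
Using $\frac{1-x}{1+y}\ge1-x-y$ for $x,y\ge0$, we obtain a constant $C_2=C_2(d)$ and an edge $[y,z]$ of the new polygon with
\begin{equation}\label{eq:step2}
|g(y)-g(z)|\ge\sigma''|y-z|,\qquad\sigma''=\sigma\big(1-C_2L^{2d+2}\delta^{d+1}-C_2L^2\theta\big),\qquad|y-z|\ge\frac r{60L}.
\end{equation}
By the choice of $\delta$, $C_2L^{2d+2}\delta^{d+1}\le\frac14c_1\varepsilon_1\delta^d=\frac14c_1\kappa^2$; this is the inequality $C_L\delta^{d+1}\ll\kappa^2$ of Section~\ref{sec:model}. With \eqref{T3},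
\begin{equation}\label{eq:loss}
(1-3\theta)\sigma''\ge\sigma\big(1-\tfrac12c_1\kappa^2\big),\qquad\text{in particular }\sigma''\ge\tfrac\sigma2\ge\tfrac1{4L}.
\end{equation}

\subsection{Step 3: the gain from the corrugation}

The edge $[y,z]$ is much longer than $\lambda$, and its image runs where the corrugation has full amplitude. As $\ell_n\le\theta^5\delta r\le|y-z|$, we can divide $[y,z]$ by points $y_0,\dots,y_m$ into equal parts of length $e''\in[\frac12\ell_n,\ell_n]$. Let $X=\Phi_n\circ\Theta_j$, so that $f_n=X\circ g$ on $B'$, and put $\xi_i=g(y_i)$, $X_i=X(\xi_i)=f_n(y_i)$, $Y_i=(\xi_i,\kappa\lambda\psi(\xi_i/\lambda))$.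

The chain $(\xi_i)$ has short steps. By \eqref{eq:fn} and Lemma~\ref{lem:scales}(d), $|X_{i+1}-X_i|\le L\ell_n+2\zeta_n\le2L\ell_n$, so Lemma~\ref{lem:X}(b) gives $|\xi_{i+1}-\xi_i|\le4L\ell_n\le4L\theta^2\lambda\le c_0\lambda$ by \eqref{T3}. Its endpoints are far apart: by \eqref{eq:step2} and \eqref{eq:loss}, $|\xi_m-\xi_0|\ge\frac r{240L^2}$, so $\lambda\le\theta^3\delta r\le\theta|\xi_m-\xi_0|$. Lemma~\ref{lem:corr} yields
\[
\sum_i|Y_{i+1}-Y_i|\ge(1+c_1\kappa^2)(1-\theta)\,\sigma''|y-z| .
\]
By \eqref{eq:deep} and \eqref{eq:avoid}, $\chi_j(\xi_i)=1$, so $\varphi_n(\Theta_j(\xi_i))=\kappa\lambda\psi(\xi_i/\lambda)$. Identify $T_{x_j}M_{n-1}\oplus\mathbb R\nu_{n-1}(x_j)$ with $\mathbb R^{d+1}$. Lemma~\ref{lem:X}(a) says $X_i=x_j+Y_i+\mathcal E(\xi_i)$, so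
\[
|X_{i+1}-X_i|\ge|Y_{i+1}-Y_i|-2\theta|\xi_{i+1}-\xi_i|\ge(1-2\theta)|Y_{i+1}-Y_i| .
\]
Hence for some $i$, with $s=c_1\kappa^2\le\frac12$ and \eqref{eq:loss},
\[
|f_n(y_{i+1})-f_n(y_i)|\ge(1+s)(1-3\theta)\sigma''e''\ge\sigma(1+s)(1-\tfrac s2)e''\ge\sigma(1+\tfrac s4)e''=\sigma_ne'' .
\]

Take $y_i,y_{i+1}$ as the new pair $p,q$. Since $|y_i-p'|\le2t$ and $2\ell_n\le t$, we have $B(y_i,2\ell_n)\subset B'\subset\Omega$. Let $u\in B(y_i,2\ell_n)$. Then $|f_n(u)-X_i|\le2L\ell_n+2\zeta_n\le4L\ell_n$, so $|g(u)-\xi_i|\le8L\ell_n\le8L\theta^5\delta r<\delta r$ by Lemma~\ref{lem:X}(b), and \eqref{eq:avoid} gives $g(u)\notin P_n(2)$. With \eqref{eq:deep} this means $f_{n-1}(u)\in V_n$, so $f_n(u)\in U_n$. This proves Proposition~\ref{prop:stretch}, and with it Theorem~\ref{thm:local}. \qed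

\begin{remark}
In the proof of Proposition~\ref{prop:stretch} the assumption $d\ge2$ enters only through the existence of the vector $\mathbf s_k$. The lower Lipschitz bound on $f$ starts the induction and makes the preimage of $W$ and the obstacles $S_k$ small; the upper bound separates the obstacles, keeps the steps of the chains short, and is the bound that is finally violated. No differentiability of $f$ is used.
\end{remark}

\section{One surface for all $L$}\label{sec:global}

The surface $M_N$ does have a bi-Lipschitz parametrization, with a constant larger than $L$: by Lemma~\ref{lem:diff}, $\Phi=\Phi_{0,N}$ satisfies $|\Phi x-\Phi y|\le(1+\kappa^2)^N|x-y|$ and $|x-y|\le(1-\theta)^{-N}d_{M_N}(\Phi x,\Phi y)\le(1-\theta)^{-N}(1+\varepsilon)|\Phi x-\Phi y|$. To exclude all constants we place examples for $L=1,2,\dots$ on one hyperplane, so sparsely that a ball which meets several of them is much larger than their number.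

\begin{proof}[Proof of Theorem~\ref{thm:global}]
Let $T\ge100$, to be chosen, and for $j\ge1$ let $z_j=T4^je_1\in\Pi_0$, $B_j=B(z_j,1)$, $\varepsilon_j=\varepsilon/j$. Let $M^{(j)}$ be the surface of Theorem~\ref{thm:local} for $\varepsilon_j$ and $L=j$, translated by $z_j$. Let $\mathcal M$ be equal to $M^{(j)}$ in $B_j$ for each $j$ and to $\Pi_0$ outside $\bigcup_jB_j$. The points $z_j$ are at mutual distance at least $12T$, so
\begin{equation}\label{eq:agree}
\mathcal M\cap B(z_j,5)=M^{(j)}\cap B(z_j,5).
\end{equation}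
Thus $\mathcal M$ is a smooth, closed, unbounded hypersurface without boundary. As $d\ge2$, the sets $\Pi_0\setminus B(z_j,\frac34)$ are connected, so each $M^{(j)}$ can be oriented with normal $e_{d+1}$ on its flat part, and these orientations fit together. The curves constructed in (iii) below show that $\mathcal M$ is connected. So $\mathcal M$ is admissible.

\emph{No bi-Lipschitz parametrization.} Let $f:\mathbb R^d\to\mathcal M$ be $L$-bi-Lipschitz and onto, $j\ge L$, and $\Omega=f^{-1}(B(z_j,3))$. By \eqref{eq:agree}, $f|_\Omega$ is a $j$-bi-Lipschitz map of the open set $\Omega$ onto $M^{(j)}\cap B(z_j,3)$, which contradicts Theorem~\ref{thm:local}.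

\emph{Three estimates.} Let $x\in\mathcal M$, $R>0$, and let $m$ be the number of balls $B_j$ that meet $B(x,2R)$. Let $\Delta(x,R)$ be the supremum of $\Delta_1(x,R)$ and of the numbers $\Delta_2(x,y)$ with $y\in\mathcal M$, $|x-y|=R$.

(i) \emph{If $m=0$, then $\Delta(x,R)=0$; if $m=1$ and $B_j$ is the ball met, then $\Delta(x,R)\le\varepsilon_j$.} Indeed, in $B(x,2R)$ the surface $\mathcal M$ coincides with $\Pi_0$ or with $M^{(j)}$. This gives the bound for $\Delta_1$. If $|x-y|=R$, a minimal geodesic of $\Pi_0$ or $M^{(j)}$ from $x$ to $y$ has length at most $R$ or $(1+\varepsilon_j)R<2R$, so it stays in $B(x,2R)$ and is a curve in $\mathcal M$.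

(ii) \emph{If $m\ge2$ and $j$ is the largest index met, then $R\ge\frac18T4^j\ge2T$. In all cases $m\le1+\log_4(1+8R/T)$.} Indeed, for $m\ge2$ we have $j\ge2$, and $B(x,2R)$ meets $B_j$ and some $B_i$ with $i<j$; so $4R\ge\mathrm{dist}(B_i,B_j)\ge\frac34T4^j-2\ge\frac12T4^j$, and $m\le j\le\log_4(8R/T)$.

(iii) \emph{If $R\ge10$, then $\Delta(x,R)\le C(1+m)/R$.} For the volume, note that $B_j\subset B(x_j,2)$ for any $x_j\in\Pi_0\cap\partial B_j\subset M^{(j)}$, so $\mathrm{Vol}(\mathcal M\cap B_j)\le(1+\varepsilon_j)\omega_d2^d\le C$. The sets $\mathcal M\cap B(x,R)$ and $\Pi_0\cap B(x,R)$ differ only inside at most $m$ balls $B_j$, so their volumes differ by at most $Cm$. The point $x$ has distance $h\le1$ from $\Pi_0$, so $\Pi_0\cap B(x,R)$ is a disk of volume $\omega_d(R^2-h^2)^{d/2}\ge\omega_dR^d(1-\frac d2R^{-2})$. Hence $\Delta_1(x,R)\le C(R^{-2}+mR^{-d})\le C(1+m)/R$.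

For the distance let $|x-y|=R$. If $x\in B_j$ for some $j$, choose $x^*\in\Pi_0\cap\partial B_j$. A minimal geodesic of $M^{(j)}$ from $x$ to $x^*$ has length at most $(1+\varepsilon_j)|x-x^*|\le4$, so it stays in $B(z_j,5)$ and lies in $\mathcal M$ by \eqref{eq:agree}. If $x$ is in no $B_j$, put $x^*=x\in\Pi_0$. Define $y^*$ in the same way. The segment $[x^*,y^*]\subset\Pi_0$ has length at most $R+4$, and it lies in $B(x,2R)$ because its endpoints are within $R+2$ of $x$. Its endpoints lie in no $B_i$, so it meets each $B_i$ in the empty set or in an open chord with endpoints on the unit sphere $\Pi_0\cap\partial B_i\subset\mathcal M$. As $d\ge2$, the endpoints of the chord are joined by an arc of a great circle of this sphere of length at most $\pi$. Replacing the at most $m$ chords by arcs gives $d_{\mathcal M}(x,y)\le R+12+\pi m$. (For arbitrary $x,y\in\mathcal M$ the same construction gives a curve in $\mathcal M$ from $x$ to $y$.)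

By (ii) and (iii),
\begin{equation}\label{eq:G}
\Delta(x,R)\le G(R):=\sup_{s\ge R}\frac{C(1+\log(1+s))}s\qquad(R\ge10),
\end{equation}
with $C$ independent of $T\ge100$; the function $G$ is nonincreasing and tends to $0$ at infinity.

\emph{The chord-arc constant.} Choose $T$ with $G(2T)\le\varepsilon$. If $m\le1$, then $\Delta(x,R)\le\varepsilon$ by (i). If $m\ge2$, then $R\ge2T$ by (ii), and \eqref{eq:G} gives $\Delta(x,R)\le\varepsilon$. So $\eta(\mathcal M)\le\varepsilon$.

\emph{Decay at infinity.} Let $\rho\ge80$ and $|x|\ge\rho$. If $R>\rho/8$, then $\Delta(x,R)\le G(\rho/8)$ by \eqref{eq:G}. If $R\le\rho/8$, then $B(x,2R)$ misses $B(0,\rho/2)$, so it meets only balls $B_j$ with $j\ge j(\rho)$, where $j(\rho)$ is the least $j$ with $T4^j+1\ge\rho/2$; and $j(\rho)\to\infty$ as $\rho\to\infty$. Then $\Delta(x,R)\le\varepsilon/j(\rho)$ if $m\le1$, by (i), and $\Delta(x,R)\le G(\frac18T4^{j(\rho)})$ if $m\ge2$, by (ii) and \eqref{eq:G}. All three bounds are independent of $x$ and $R$ and tend to $0$ as $\rho\to\infty$.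
\end{proof}

\begin{thebibliography}{9}

\bibitem{Li}
Siran Li, \emph{A Remark on the Non-Compactness of $W^{2,d}$ Immersions of $d$-Dimensional Hypersurfaces}, arXiv:1807.00360 (2018).

\end{thebibliography}
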